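\title{A $2$-complex whose every embedding in $\mathbb{R}^4$ contains a nonsplittable link of $2$-spheres}

\begin{abstract}
We construct a finite simplicial $2$-complex $K$ that embeds in $\mathbb{R}^4$ and contains two disjoint $2$-spheres whose images form a nonsplittable link under every embedding of $K$ in $\mathbb{R}^4$. The complex is the $2$-skeleton of a triangulation of $S^4$. Two $2$-spheres in $\mathbb{R}^4$ have no linking number; its role is taken by the largest rank of a free quotient of the link group. We show that every locally flat link of $2$-spheres in $S^4$ lies in a $2$-complex such that no embedding of the complex increases this rank, and we apply this to links whose two-component sublinks have groups with no free quotient of rank $2$.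
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K$ be a finite simplicial complex, identified with its polyhedron, and let $f\colon K\to\mathbb{R}^4$ be a piecewise linear (PL) embedding. If $\gamma,\gamma'$ are disjoint subcomplexes of $K$, each homeomorphic to the $2$-sphere, then $f(\gamma)\sqcup f(\gamma')$ is a two-component link of $2$-spheres in $\mathbb{R}^4$. Such a link is \emph{splittable} if some PL $4$-ball in $\mathbb{R}^4$ contains one component in its interior and is disjoint from the other, and \emph{nonsplittable} otherwise. The following question is posed in \cite{Nikkuni}.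

\medskip
\noindent\textbf{Question.} \emph{Is there a finite simplicial $2$-complex $K$ such that}
\begin{itemize}
\item[(a)] \emph{$K$ embeds in $\mathbb{R}^4$, and}
\item[(b)] \emph{for every embedding $f\colon K\to\mathbb{R}^4$ there are disjoint subcomplexes $\gamma,\gamma'\cong S^2$ of $K$ such that $f(\gamma)\sqcup f(\gamma')$ is nonsplittable?}
\end{itemize}
\medskip

One dimension higher such complexes are detected by homology. In $\mathbb{R}^5$ we have $2+2=5-1$, so one $2$-sphere defines a class in the second homology group $\mathbb{Z}$ of the complement of the other. This class is the linking number, and it vanishes when the first sphere lies in a ball that misses the second. Let $\sigma_m^2$ denote the $2$-skeleton of the $m$-simplex. It is known that every embedding of $\sigma_7^2$ in $\mathbb{R}^5$ contains a link of two $2$-spheres with $\mathbb{Z}_2$-linking number $1$. The complex $\sigma_7^2$ does not embed in $\mathbb{R}^4$, so it satisfies (b) only vacuously, and condition (a) excludes it.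

In $\mathbb{R}^4$ the linking number is not defined. Recall Alexander duality: if $X\subset\mathbb{R}^4$ is a nonempty compact set homeomorphic to a finite complex, embedded in any way, then
\[
\widetilde H_0(\mathbb{R}^4\setminus X)\cong H^3(X),\qquad H_1(\mathbb{R}^4\setminus X)\cong H^2(X),\qquad H_2(\mathbb{R}^4\setminus X)\cong H^1(X).
\]
(Coefficients are integers unless indicated.) For a union $X$ of $m$ disjoint $2$-spheres this gives
\begin{equation}\label{eq:duality}
\mathbb{R}^4\setminus X\ \text{is connected},\qquad H_1(\mathbb{R}^4\setminus X)\cong\mathbb{Z}^m,\qquad H_2(\mathbb{R}^4\setminus X)=0 .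
\end{equation}
So each of two disjoint $2$-spheres is null-homologous in the complement of the other. Nonsplittable links of two $2$-spheres in $\mathbb{R}^4$ do exist (van Kampen, Zeeman), but homology does not see them, and without a homological invariant to keep track of as the embedding varies one might guess that the answer is no. However, \eqref{eq:duality} also shows what survives: a $2$-sphere in $\mathbb{R}^4$ links \emph{circles}, and its complement has a nontrivial fundamental group. These two facts suffice, and the answer is yes.

\subsection*{Conventions}
All links and triangulations that we construct are PL. In the statements below, an \emph{embedding} $f\colon K\to\mathbb{R}^4$ is any topological embedding, and the ball in the definition of ``splittable'' may be any topological $4$-ball; this covers the PL question. A link is a union $X$ of finitely many disjoint $2$-spheres in $\mathbb{R}^4$ or $S^4$. Its \emph{group} $\pi(X)$ is the fundamental group of its complement; removing a point from a connected $4$-manifold changes neither $\pi_1$ nor $H_1,H_2$, so it does not matter whether the complement is taken in $\mathbb{R}^4$ or in $S^4$. A \emph{standard ball pair}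 is a pair PL homeomorphic to $(D^2\times D^2,D^2\times 0)$, equivalently to the join pair $(D^2*S^1,D^2)$, and a PL link $U\subset S^4$ is \emph{locally flat} if every point of $U$ has arbitrarily small neighborhoods $B$ such that $(B,B\cap U)$ is a standard ball pair. We write $F_r$ for the free group of rank $r$, $F(x,y,\dots)$ for the free group on given letters, $[g,h]=ghg^{-1}h^{-1}$, and $G'$ and $G^{\mathrm{ab}}=G/G'$ for the commutator subgroup and the abelianization of a group $G$.

For a link $X$ let $\operatorname{cr}(X)$ be the largest $r$ such that $\pi(X)$ maps onto $F_r$. If $X$ has $m$ components, then $\pi(X)^{\mathrm{ab}}\cong\mathbb{Z}^m$ by \eqref{eq:duality}, and $F_r^{\mathrm{ab}}=\mathbb{Z}^r$, so $1\le\operatorname{cr}(X)\le m$. The link $X$ is a \emph{homology boundary link} if $\operatorname{cr}(X)=m$, that is, if $\pi(X)$ maps onto $F_m$. A splittable two-component link is a homology boundary link (Lemma~\ref{lem:split}).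

\subsection*{Results}

\begin{theorem}\label{thm:main}
There is a finite simplicial $2$-complex $K$ that embeds PL in $\mathbb{R}^4$ and contains disjoint subcomplexes $U_1,U_2\cong S^2$ such that, for every embedding $f\colon K\to\mathbb{R}^4$, the group $\pi_1(\mathbb{R}^4\setminus f(U_1\sqcup U_2))$ has no epimorphism onto $F_2$. In particular $f(U_1)\sqcup f(U_2)$ is nonsplittable, so $K$ satisfies \textup{(a)} and \textup{(b)}. One can take for $K$ the $2$-skeleton of a suitable triangulation of $S^4$.
\end{theorem}

Theorem~\ref{thm:main} follows from a statement about an arbitrary link.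

\begin{theorem}\label{thm:transfer}
Let $U=U_1\sqcup\dots\sqcup U_n\subset S^4$ be a locally flat PL link of $2$-spheres. There is a finite $2$-complex $K_U$, PL embedded in $S^4\setminus\mathrm{pt}=\mathbb{R}^4$ and containing $U$ as a subcomplex, such that for every embedding $f\colon K_U\to\mathbb{R}^4$ and every nonempty $I\subset\{1,\dots,n\}$ the sublink $U_I=\bigsqcup_{i\in I}U_i$ satisfies
\[
\operatorname{cr}(f(U_I))\le\operatorname{cr}(U_I).
\]
Equality holds for the inclusion, for all $I$ simultaneously.

Consequently, a locally flat two-component PL link $U$ of $2$-spheres is not a homology boundary link if and only if there is a finite $2$-complex $K\subset\mathbb{R}^4$ containing $U$ as a subcomplex such that $f(U)$ is not a homology boundary link for every embedding $f\colon K\to\mathbb{R}^4$. In that case every $f(U)$ is nonsplittable.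
\end{theorem}

Thus Theorem~\ref{thm:transfer} classifies the two-component links for which the homology boundary property can be obstructed in all embeddings of a complex. We do not decide whether a nonsplittable \emph{homology boundary} link can likewise be made nonsplittable in every embedding of some complex containing it.

\begin{theorem}\label{thm:many}
For every $n\ge2$ there is a finite simplicial $2$-complex $K$, PL embeddable in $\mathbb{R}^4$, with disjoint subcomplexes $U_1,\dots,U_n\cong S^2$, such that for every embedding $f\colon K\to\mathbb{R}^4$ and all $i\ne j$ the link $f(U_i)\sqcup f(U_j)$ is not a homology boundary link, and hence is nonsplittable.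
\end{theorem}

\subsection*{Outline}
A fundamental group is determined by a $2$-skeleton. If $U$ is a subcomplex of a fine triangulation of $S^4$ with $2$-skeleton $K$, then the part $L$ of $K$ that is disjoint from $U$ has $\pi_1(L)\cong\pi(U)$, and every embedding $f$ of $K$ gives a homomorphism $\pi(U)\to\pi(f(U))$. If this homomorphism has image of finite index on abelianizations, free quotients of $\pi(f(U))$ pull back to $\pi(U)$ (Section~\ref{sec:free}). To force finite index we attach to each component $U_i$ a small complex containing a circle that links $U_i$ in every embedding (Section~\ref{sec:gadget}). Section~\ref{sec:torus} runs the argument on the smallest example, which shows the mechanism and also why condition (a) needs care. Section~\ref{sec:skeleton} proves Theorem~\ref{thm:transfer}. It remains to find links that are not homology boundary links: Section~\ref{sec:surgery} realizes a class of presentations by links, and Section~\ref{sec:group} finds a suitable presentation and proves Theorems~\ref{thm:main} and~\ref{thm:many}.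

\section{Split links and free quotients}\label{sec:free}

\begin{lemma}\label{lem:split}
Let $X_1,X_2\subset\mathbb{R}^4$ be disjoint $2$-spheres and let $B\subset\mathbb{R}^4$ be a topological $4$-ball with $X_1\subset\operatorname{int}B$ and $X_2\cap B=\emptyset$. Then $\pi(X_1\sqcup X_2)$ maps onto $F_2$.
\end{lemma}

\begin{proof}
The boundary of $B$ need not have a collar on the outside, so we apply van Kampen's theorem along a sphere inside $B$. Parametrize $B$ by the closed unit ball; by invariance of domain, $\operatorname{int}B$ is the image of the open unit ball. By compactness, $X_1\subset\operatorname{int}B_0$, where $B_0$ is the image of a slightly smaller concentric closed ball. Consider the open sets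
\[
W_1=\operatorname{int}B\setminus X_1,\qquad W_2=\mathbb{R}^4\setminus(B_0\sqcup X_2).
\]
Since $X_2\cap B=\emptyset$ and $X_1\subset B_0$, their union is $\mathbb{R}^4\setminus(X_1\sqcup X_2)$ and their intersection is $\operatorname{int}B\setminus B_0\cong S^3\times(0,1)$, which is simply connected. The set $W_1$ is connected with $H_1(W_1)\cong\mathbb{Z}$, by \eqref{eq:duality} applied in $\operatorname{int}B\cong\mathbb{R}^4$, and $W_2$ is connected because $H^3(B_0\sqcup X_2)=0$. Hence $\pi(X_1\sqcup X_2)=G_1*G_2$ with $G_i=\pi_1(W_i)$. We have $G_1^{\mathrm{ab}}\cong\mathbb{Z}$ and $G_1^{\mathrm{ab}}\oplus G_2^{\mathrm{ab}}\cong\mathbb{Z}^2$, so $G_2^{\mathrm{ab}}\cong\mathbb{Z}$. The free product of the two abelianization maps is an epimorphism $G_1*G_2\to\mathbb{Z}*\mathbb{Z}=F_2$.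
\end{proof}

So it suffices to exclude epimorphisms onto $F_2$. The reason to work with free quotients is that they can be pulled back along homomorphisms that are far from surjective, because every subgroup of a free group is free (the Nielsen--Schreier theorem).

\begin{lemma}\label{lem:pullback}
Let $\psi\colon G\to\Pi$ be a homomorphism of groups such that $G$ is finitely generated and the image of $G^{\mathrm{ab}}$ in $\Pi^{\mathrm{ab}}$ has finite index. If $\Pi$ maps onto $F_r$, then $G$ maps onto $F_r$.
\end{lemma}

\begin{proof}
Let $\theta\colon\Pi\to F_r$ be onto and put $H=\theta\psi(G)$. As a finitely generated subgroup of $F_r$, the group $H$ is free of some finite rank $\varrho$. The epimorphism $\Pi^{\mathrm{ab}}\to F_r^{\mathrm{ab}}=\mathbb{Z}^r$ takes subgroups of finite index to subgroups of finite index, so the image of $H^{\mathrm{ab}}\cong\mathbb{Z}^\varrho$ in $\mathbb{Z}^r$ has finite index, and $\varrho\ge r$. Now $G$ maps onto $H\cong F_\varrho$, which maps onto $F_r$.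
\end{proof}

The epimorphism obtained is in general not $\theta\psi$: for $G=\Pi=F(x,y)$, $\theta=\mathrm{id}$ and $\psi(x)=x^3$, $\psi(y)=y^3$, the group $H$ is a proper subgroup. The finite index hypothesis cannot be dropped, as the inclusion of the trivial group in $F_r$ shows. Securing that hypothesis for all embeddings at once is the purpose of the next section.

\section{A circle that always links a sphere}\label{sec:gadget}

We denote simplices by their vertex lists. Let $\Gamma$ be $\sigma_6^2$, with vertices $1,\dots,7$, minus the open triangle $123$. It contains the disjoint subcomplexes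
\[
c=\partial(123)\cong S^1,\qquad S=\partial(4567)\cong S^2 .
\]
The join $\Sigma=c*S$ is a PL $4$-sphere. Its simplices are the unions of a proper subset of $\{1,2,3\}$ and a proper subset of $\{4,5,6,7\}$, so every triple except $123$ is a triangle of $\Sigma$, and the $2$-skeleton of $\Sigma$ is $\Gamma$. In this embedding $\Sigma\setminus S$ deformation retracts onto $c$, so $c$ generates $H_1(\Sigma\setminus S)$. We show that $c$ links $S$ in every embedding.

\begin{example}\label{ex:plane}
The same phenomenon in half the dimension can be seen by hand. The $1$-skeleton of the $2$-sphere $\partial(12)*\partial(345)$ is the complete graph on $1,\dots,5$ minus the edge $12$. In every PL embedding of this graph in $S^2$ the triangle $345$ separates $1$ from $2$. Indeed, suppose that $1$ and $2$ lie in the same open disk bounded by the triangle. The edges $13,14,15$ cut this disk into three regions bounded by the cycles $134$, $145$, $135$. The vertex $2$ lies in one of them, say the first, and $5$ is not in the closure of that region; so the edge $25$ meets the cycle $134$, from which it is disjoint in the graph.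
\end{example}

In $\mathbb{R}^4$ there are no regions to argue with, and we use a parity count instead. Heuristically, fill $f(c)$ with a generic disk to obtain a map of $\sigma_6^2$. For generic maps $\sigma_6^2\to\mathbb{R}^4$, the total number of intersection points of images of disjoint triangles turns out to be always odd. Here all these points lie on the new disk, and the triangles disjoint from $123$ are the four triangles of $S$; so the disk meets $f(S)$ an odd number of times. To treat topological embeddings we replace intersection numbers by degrees. The result is a form of van Kampen's theorem; compare \cite{FKT}.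

\begin{proposition}\label{prop:gadget}
For every embedding $f\colon\Gamma\to\mathbb{R}^4$ the map $c\times S\to\mathbb{R}^4\setminus0$, $(p,q)\mapsto f(p)-f(q)$, has odd degree. Consequently $[f(c)]\ne0$ in $H_1(\mathbb{R}^4\setminus f(S))\cong\mathbb{Z}$.
\end{proposition}

\begin{proof}
\emph{Setup.} Let $M\subset\sigma_6^2\times\sigma_6^2$ be the cell complex formed by the products $\sigma\times\tau$ of disjoint simplices of $\sigma_6^2$, and let $M_k$ be its $k$-skeleton. The involution $T(p,q)=(q,p)$ permutes the cells and maps no cell to itself. The $4$-cells are the products of disjoint triangles; the $3$-cells are $e\times\tau$ and $\tau\times e$, with $e$ an edge and $\tau$ a triangle disjoint from $e$. We need three incidence facts for a $3$-cell $E$; by symmetry let $E=e\times\tau$.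
\begin{itemize}
\item[(I1)] $E$ is a face of exactly two $4$-cells. They have the form $\sigma\times\tau$ with $\sigma\supset e$, and the third vertex of $\sigma$ is one of the $7-5=2$ vertices outside $e\cup\tau$.
\item[(I2)] These cells $\sigma\times\tau$ and $\sigma'\times\tau$ lie in different $T$-orbits, since $T(\sigma\times\tau)=\tau\times\sigma$ and $\sigma\neq\tau$.
\item[(I3)] No $4$-cell has both $E$ and $TE=\tau\times e$ as faces, since both of its factors would equal $\tau$.
\end{itemize}
If $\psi\colon Y\to\mathbb{R}^4\setminus0$ is a map from a cell complex and $z$ is a cellular $3$-cycle of $Y$ mod $2$, let $\deg(\psi,z)=\psi_*[z]\in H_3(\mathbb{R}^4\setminus0;\mathbb{Z}_2)=\mathbb{Z}_2$. This is additive in $z$ and vanishes if $z$ bounds in $Y$. Call a map $\varphi$ \emph{equivariant} if $\varphi(Tz)=-\varphi(z)$. An equivariant map to $\mathbb{R}^4\setminus0$ defined on a $T$-invariant subcomplex extends equivariantly over any $T$-invariant family of further cells of dimension at most $3$: proceed by increasing dimension, extend over one cell of each orbit using $\pi_i(S^3)=0$ for $i\le2$, and define the map on the other cell by equivariance.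

For an equivariant map $\varphi\colon M_3\to\mathbb{R}^4\setminus0$ and a $4$-cell $C$ put $o_\varphi(C)=\deg(\varphi,\partial C)$. Since $z\mapsto-z$ acts trivially on $H_3(\mathbb{R}^4\setminus0;\mathbb{Z}_2)$, we have $o_\varphi(TC)=o_\varphi(C)$. Fix a set $\mathcal{C}$ containing one $4$-cell from each $T$-orbit and put $v(\varphi)=\sum_{C\in\mathcal{C}}o_\varphi(C)\in\mathbb{Z}_2$.

\emph{Step 1: $v(\varphi)$ does not depend on $\varphi$.} Let $\varphi_0,\varphi_1$ be equivariant and let $J=[0,1]$. Define $\Phi$ on $M_3\times\{0,1\}$ by $\varphi_0$ and $\varphi_1$, and extend it equivariantly over $M_2\times J$, whose cells have dimension at most $3$. For a $3$-cell $E$ put $d(E)=\deg(\Phi,\partial(E\times J))$; again $d(TE)=d(E)$. Mod $2$ we have $\partial(E\times J)=E\times0+E\times1+\partial E\times J$. Summing over the $3$-faces $E$ of a $4$-cell $C$ and using $\partial\partial C=0$ gives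
\[
\sum_{E\subset\partial C}\partial(E\times J)=\partial C\times0+\partial C\times1,\qquad\text{so}\qquad\sum_{E\subset\partial C}d(E)=o_{\varphi_0}(C)+o_{\varphi_1}(C).
\]
Sum over $C\in\mathcal{C}$. Let $E$ be a $3$-cell and $C_1,C_2$ the $4$-cells containing it, as in (I1); then $TC_1,TC_2$ are the $4$-cells containing $TE$. By (I2) the set $\mathcal{C}$ contains exactly one of $C_1,TC_1$, exactly one of $C_2,TC_2$, and these two cells are distinct. By (I3) each of them has exactly one of $E,TE$ as a face. So the orbit $\{E,TE\}$ contributes $2d(E)=0$, and $v(\varphi_0)+v(\varphi_1)=0$.

\emph{Step 2: $v=1$.} By Step 1 we may compute with a convenient map. Let $\mu(t)=(t,t^2,t^3,t^4)$, choose $t_1<\dots<t_7$, and let $g\colon\sigma_6^2\to\mathbb{R}^4$ be linear on simplices with $g(i)=\mu(t_i)$. Any five of the points $\mu(t_i)$ are affinely independent, by the Vandermonde determinant. A cell $\sigma\times\tau$ of dimension at most $3$ involves at most five vertices, so $g(\sigma)\cap g(\tau)=\emptyset$. Hence $\varphi(p,q)=g(p)-g(q)$ is an equivariant map that is nonzero on $M_3$.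

Fix a six-element set $A$ of vertices. An affine dependence of the points $\mu(t_i)$, $i\in A$, is a nonzero vector $(\lambda_i)$ with $\sum_i\lambda_iP(t_i)=0$ for all polynomials $P$ of degree at most $4$. It is unique up to scale, since any five of the points are independent, and it is given by
\[
\lambda_i=\prod_{j\in A,\ j\ne i}(t_i-t_j)^{-1},
\]
because by Lagrange interpolation $\sum_i\lambda_iP(t_i)$ is the coefficient of $t^5$ in $P$ when $\deg P\le5$. The sign of $\lambda_i$ is $(-1)^{|\{j\in A:\,j>i\}|}$, so the signs alternate along $A$. Let $\sigma,\tau$ be disjoint triangles with vertex set $A$. A common point of $g(\sigma)$ and $g(\tau)$ is an affine dependence that is nonnegative on $\sigma$, nonpositive on $\tau$, and has sum $1$ on $\sigma$. Therefore $g(\sigma)$ and $g(\tau)$ meet if and only if the vertices of $\sigma$ and $\tau$ alternate, and then they meet in one point, which is interior to both because all $\lambda_i$ are nonzero.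

If $g(\sigma)\cap g(\tau)=\emptyset$, then $\varphi$ is nonzero on $\sigma\times\tau$ and $o_\varphi(\sigma\times\tau)=0$. If they meet, the affine map $\varphi$ on $\sigma\times\tau$ is injective: otherwise the planes of $g(\sigma)$ and $g(\tau)$ share a direction as well as a point, so they span an affine space of dimension at most $3$ containing six of the points. Then $\varphi(\sigma\times\tau)$ is a convex $4$-dimensional polytope with $0$ in its interior, its boundary projects radially onto $S^3$ homeomorphically, and $o_\varphi(\sigma\times\tau)=1$. Each of the seven sets $A$ has exactly one partition into alternating triples, so exactly seven orbits contribute and $v=7=1$ in $\mathbb{Z}_2$. (In the setting of Example~\ref{ex:plane} this is the count of the five crossings of the diagonals of a convex pentagon, one for each four of its vertices.)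

\emph{Step 3: the degree on $c\times S$.} Let $f\colon\Gamma\to\mathbb{R}^4$ be an embedding and let $M^\Gamma\subset M$ be the subcomplex of cells $\sigma\times\tau$ with $\sigma,\tau\in\Gamma$. On $M^\Gamma$ put $\varphi(p,q)=f(p)-f(q)$, which is nonzero because $f$ is injective. The cells of $M_3$ outside $M^\Gamma$ are $123\times\beta$, with $\beta$ a vertex or an edge of $S$, and their images under $T$; extend $\varphi$ equivariantly over them. For a $4$-cell $C\subset M^\Gamma$ we have $o_\varphi(C)=0$, since $\varphi$ is defined and nonzero on $C$. The remaining orbits are those of $123\times\tau$, where $\tau$ runs over the four triangles of $S$. Mod $2$,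
\[
\sum_\tau\partial(123\times\tau)=\sum_\tau c\times\tau+123\times\sum_\tau\partial\tau=c\times S,
\]
because $\sum_\tau\partial\tau=\partial S=0$. Hence $1=v(\varphi)=\deg(\varphi,c\times S)$. As $c\times S\subset M^\Gamma$, this is the degree mod $2$ of the map in the statement.

\emph{Step 4: the homology class.} The map in the statement is the composite of $f|_c\times\mathrm{id}\colon c\times S\to(\mathbb{R}^4\setminus f(S))\times S$ with $(u,q)\mapsto u-f(q)$. The first map sends the fundamental class $[c]\times[S]$ to $[f(c)]\times[S]$. If $[f(c)]$ were $0$, the degree would be $0$.
\end{proof}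

\begin{remark}
An embedding of $\sigma_6^2$ in $\mathbb{R}^4$ would give an equivariant map defined on all of $M$, with $v=0$. So Steps 1 and 2 show that $\sigma_6^2$, and hence $\sigma_7^2$, does not embed in $\mathbb{R}^4$. Note also that the proposition does not assert that $[f(c)]$ is a generator; this is why Lemma~\ref{lem:pullback} is stated for finite index.
\end{remark}

For several spheres we also need that the circle attached to one sphere does not link the others. This holds because $c$ bounds the disk $c*4=124\cup134\cup234$ in $\Gamma$.

\begin{lemma}\label{lem:independent}
Let $K$ be a finite complex containing homeomorphic copies $\Gamma_1,\dots,\Gamma_n$ of $\Gamma$, with $c_i,S_i\subset\Gamma_i$ the copies of $c,S$, such that $\Gamma_i\cap S_k=\emptyset$ for $i\ne k$. Let $I\subset\{1,\dots,n\}$ be nonempty and $S_I=\bigsqcup_{i\in I}S_i$. For every embedding $f\colon K\to\mathbb{R}^4$ the classes $[f(c_i)]$, $i\in I$, are linearly independent in $H_1(\mathbb{R}^4\setminus f(S_I))\cong\mathbb{Z}^{|I|}$, and so they span a subgroup of finite index.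
\end{lemma}

\begin{proof}
The inclusions induce a homomorphism $H_1(\mathbb{R}^4\setminus f(S_I))\to\bigoplus_{k\in I}H_1(\mathbb{R}^4\setminus f(S_k))\cong\mathbb{Z}^{|I|}$. The $i$-th coordinate of the image of $[f(c_i)]$ is nonzero by Proposition~\ref{prop:gadget} applied to $f|_{\Gamma_i}$. For $k\ne i$ its $k$-th coordinate is zero, since $c_i$ bounds a disk in $\Gamma_i$ and $f(\Gamma_i)$ misses $f(S_k)$. The images form a diagonal matrix with nonzero diagonal entries, so they are independent, and hence so are the classes.
\end{proof}

\section{The smallest case: two gadgets and a torus}\label{sec:torus}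

In $F_2$, elements with independent images in $F_2^{\mathrm{ab}}$ do not commute. So the simplest way to exclude a free quotient is to make $c_1$ and $c_2$ commute. Take two copies $\Gamma_1,\Gamma_2$ of $\Gamma$, identify their vertices labeled $1$, and attach the torus $\Theta=c_1\times c_2$, with a product triangulation, along $c_1\vee c_2=(c_1\times1)\cup(1\times c_2)$. Call the resulting complex $K_\Theta$. The torus is disjoint from $S_1\sqcup S_2$, and $\Gamma_i\cap S_k=\emptyset$ for $i\neq k$.

Let $f\colon K_\Theta\to\mathbb{R}^4$ be an embedding and $Y=\mathbb{R}^4\setminus f(S_1\sqcup S_2)$. The map $f|_\Theta\colon\Theta\to Y$ induces a homomorphism $\mathbb{Z}^2=\pi_1(\Theta)\to\pi_1(Y)$ whose image in $H_1(Y)$ has finite index by Lemma~\ref{lem:independent}. If $\pi_1(Y)$ mapped onto $F_2$, then so would the abelian group $\mathbb{Z}^2$, by Lemma~\ref{lem:pullback}. Hence $f(S_1)\sqcup f(S_2)$ is nonsplittable. This is the whole mechanism: the gadgets control homology, and a $2$-complex in the complement carries relations into the link group of every embedding.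

But $K_\Theta$ has no embedding in $\mathbb{R}^4$. Given $f$, choose $u_1,u_2\in H^1(Y;\mathbb{Q})$ with $u_i([f(c_k)])=\delta_{ik}$, which is possible by independence. Then $(f|_\Theta)^*(u_1\cup u_2)$ generates $H^2(\Theta;\mathbb{Q})\cong\mathbb{Q}$, whereas $H^2(Y;\mathbb{Q})=0$ by \eqref{eq:duality}. The same computation shows that no two-component link has group $\mathbb{Z}^2$, since such a group would give a map from a torus to the complement inducing an isomorphism on $H_1$.

So the relations must be strong enough to exclude $F_2$ and yet must hold in the complement of at least one link. We guarantee the second requirement by reversing the order: start from an actual link and let the $2$-complex carry its entire group.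

\section{The $2$-skeleton of a triangulation}\label{sec:skeleton}

The first task is to make each component of a given link the sphere $S$ of a gadget, although the component may be knotted and linked with the others. The pair $(\Sigma,S)$ is unknotted, and near an interior point of a triangle of $S$ the complex $\Gamma$ coincides with $S$. So we can place all of $\Gamma$ except a small disk of $S$ in a small ball around a point of $U_i$ and let the rest of $U_i$ play the role of that disk. This is the only place where local flatness of $U$ is used.

\begin{lemma}\label{lem:place}
Let $U=U_1\sqcup\dots\sqcup U_n\subset S^4$ be a locally flat PL link. There are PL embeddings $j_i\colon\Gamma\to S^4$ with pairwise disjoint images and $j_i(S)=U_i$.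
\end{lemma}

\begin{proof}
\emph{The model.} Let $\kappa=\partial(456)$, let $\mathcal{L}=c*\kappa$, a $3$-sphere, and let $p$ be an interior point of the triangle $456$. Then $S=(p*\kappa)\cup(7*\kappa)$, with $p*\kappa=456$, and joining with $c$ gives $\Sigma=(p*\mathcal{L})\cup(7*\mathcal{L})$, two cones meeting in $\mathcal{L}$. Let $(B',D')$ be obtained from $(p*\mathcal{L},p*\kappa)$ by shrinking toward $p$ by a factor $\varepsilon<1$. A simplex of $\Sigma$ that does not contain $456$ lies in $c*7*\kappa=7*\mathcal{L}$, which is disjoint from $B'$. The only simplex of $\Gamma$ containing $456$ is $456$ itself. Hence $B'\cap\Gamma=B'\cap456=D'$, and $\Gamma\setminus\operatorname{int}D'\subset\Sigma\setminus\operatorname{int}B'$. The pair $(\Sigma\setminus\operatorname{int}B',S\setminus\operatorname{int}D')$ is the cone pair $(7*\mathcal{L},7*\kappa)$ with a collar $(\mathcal{L},\kappa)\times[\varepsilon,1]$ attached, so it is PL homeomorphic to that cone pair, which is the standard ball pair $((7*\kappa)*c,\,7*\kappa)$.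

\emph{The embeddings.} By local flatness there are disjoint $4$-balls $B_1,\dots,B_n\subset S^4$ such that $B_i\cap U=D_i$ is a disk in $U_i$ and $(B_i,D_i)$ is a standard ball pair. Choose PL homeomorphisms $h_i\colon(\Sigma\setminus\operatorname{int}B',S\setminus\operatorname{int}D')\to(B_i,D_i)$; then $h_i(\partial D')=\partial D_i$. Let $j_i=h_i$ on $\Gamma\setminus\operatorname{int}D'$. Both $D'$ and $U_i\setminus\operatorname{int}D_i$ are PL disks, so $h_i|_{\partial D'}$ extends by coning to a PL homeomorphism $D'\to U_i\setminus\operatorname{int}D_i$; let this be $j_i$ on $D'$. The map $j_i$ is injective, because it sends $\Gamma\setminus\operatorname{int}D'$ injectively into $B_i$ and $\operatorname{int}D'$ injectively into $U_i\setminus D_i$, which is disjoint from $B_i$. Also $j_i(S)=D_i\cup(U_i\setminus\operatorname{int}D_i)=U_i$. The image of $j_i$ lies in $B_i\cup U_i$, and these sets are pairwise disjoint.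
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:transfer}]
\emph{The complex.} Take $j_1,\dots,j_n$ from Lemma~\ref{lem:place} and put $\Gamma_i=j_i(\Gamma)$, $c_i=j_i(c)$. Finitely many compact subpolyhedra of $S^4$ can be made subcomplexes of one triangulation, so there is a PL triangulation of $S^4$ in which $j_i(\sigma)$ is a subcomplex for all $i$ and all simplices $\sigma$ of $\Gamma$. Let $\mathcal{T}$ be its barycentric subdivision. Each $U_I$ is then a \emph{full} subcomplex of $\mathcal{T}$, meaning that it contains every simplex whose vertices lie in it: such a simplex is spanned by the barycenters of a chain $\sigma_0<\dots<\sigma_k$ and lies in $\sigma_k\subset U_I$. Let $K_U$ be the $2$-skeleton of $\mathcal{T}$. It contains the $2$-dimensional subcomplexes $\Gamma_i\supset U_i\sqcup c_i$. It misses an interior point of a $4$-simplex, and the complement of a point in $S^4$ is PL homeomorphic to $\mathbb{R}^4$. (Since $S^4\setminus U$ is a connected manifold, a PL homeomorphism of $S^4$ fixing $U$ moves this point to any prescribed point of $S^4\setminus U$. So if $U$ is given in $\mathbb{R}^4=S^4\setminus\mathrm{pt}$, then $K_U$ can be taken in the same $\mathbb{R}^4$.)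

\emph{The subcomplex carrying $\pi(U_I)$.} Let $L'_I$ be the subcomplex of simplices of $\mathcal{T}$ that have no vertex in $U_I$; these are the simplices disjoint from $U_I$. A point $z\in S^4\setminus U_I$ has a positive barycentric coordinate at some vertex outside $U_I$, since otherwise $z\in U_I$ by fullness. Multiplying the coordinates at the vertices of $U_I$ by $1-s$, for $s\in[0,1]$, and renormalizing defines a deformation retraction of $S^4\setminus U_I$ onto $L_I'$. Let $L_I\subset K_U$ be the $2$-skeleton of $L'_I$. Attaching cells of dimension at least $3$ does not change $\pi_0$ or $\pi_1$, so $L_I$ is connected and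
\[
\pi_1(L_I)\cong\pi_1(L_I')\cong\pi(U_I).
\]
This group is finitely generated because $L_I$ is finite. Each $c_i$ is a subcomplex disjoint from $U$, so $c_i\subset L_I$.

\emph{The inequality.} Let $f\colon K_U\to\mathbb{R}^4$ be an embedding. Since $L_I\cap U_I=\emptyset$, it restricts to a map $L_I\to\mathbb{R}^4\setminus f(U_I)$ and induces $\psi\colon\pi(U_I)\cong\pi_1(L_I)\to\pi(f(U_I))$. On abelianizations $\psi$ is the map $H_1(L_I)\to H_1(\mathbb{R}^4\setminus f(U_I))$, whose image contains the classes $[f(c_i)]$, $i\in I$. The $\Gamma_i$ are disjoint, so Lemma~\ref{lem:independent} applies with $S_i=U_i$ and the image has finite index. By Lemma~\ref{lem:pullback}, if $\pi(f(U_I))$ maps onto $F_r$ then so does $\pi(U_I)$. This is the inequality. For the inclusion $K_U\subset S^4\setminus\mathrm{pt}$ the two groups coincide for every $I$, so equality holds.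

\emph{The equivalence.} Let $n=2$. If $U$ is not a homology boundary link, then $\operatorname{cr}(f(U))\le\operatorname{cr}(U)=1$ for every embedding $f$ of $K=K_U$. Conversely, if $K$ is as in the statement, take $f$ to be the inclusion. The last claim follows from Lemma~\ref{lem:split}, applied with either component inside the ball.
\end{proof}

\begin{remark}
The embedding $f$ enters only through the inequality $f(p)\ne f(q)$ for $p\ne q$, Alexander duality for $f(U_I)$, and the induced map on $\pi_1$. None of these needs $f$ to be PL or locally flat. The triangles of $L_I$ carry the relations of $\pi(U_I)$: the $1$-skeleton of $L_I$ has a free fundamental group mapping onto $\mathbb{Z}^{|I|}$, and Lemma~\ref{lem:pullback} would then give only the trivial bound $|I|$.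
\end{remark}

\section{Links with prescribed groups}\label{sec:surgery}

We now need links that are not homology boundary links, and we build them from presentations by surgery. The basic move uses the decompositions
\[
S^1\times S^3=(S^1\times D_-)\cup(S^1\times D_+),\qquad S^4=\partial(D^2\times D_-)=(S^1\times D_-)\cup(D^2\times\partial D_-),
\]
where $S^3=D_-\cup D_+$ is a union of two $3$-balls along their common boundary. Removing $S^1\times\operatorname{int}D_+$ from $S^1\times S^3$ and gluing in $D^2\times\partial D_+$ therefore yields $S^4$. If the circle along which we do this is standard in $S^1\times S^3$ but winds around a trivial link, the ambient manifold becomes $S^4$ while the link group acquires a relation of our choosing. What makes this flexible is the following fact of PL topology (see Hudson, or Rourke--Sanderson): \emph{homotopic PL embeddings of a closed $1$-manifold in a PL $4$-manifold are ambient isotopic.} It rests on general position in the range $4\ge2\cdot1+2$, where the $2$-dimensional track of a homotopy in the $5$-manifold $N\times[0,1]$ has no double points generically.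

\begin{proposition}\label{prop:surgery}
Let $w_1,\dots,w_k\in F(x_1,\dots,x_n,a_1,\dots,a_k)$ be words such that $w_l$ becomes $a_l$ when all $x_m$ are set equal to $1$. There is a locally flat PL link $U=U_1\sqcup\dots\sqcup U_n$ of $2$-spheres in $S^4$ such that, for every nonempty $I\subset\{1,\dots,n\}$,
\[
\pi(U_I)\cong\langle x_i\ (i\in I),\ a_1,\dots,a_k\mid w_1^I,\dots,w_k^I\rangle,
\]
where $w_l^I$ is obtained from $w_l$ by setting $x_m=1$ for all $m\notin I$.
\end{proposition}

\begin{proof}
\emph{A trivial link in $N$.} Let $N$ be the connected sum of $k$ copies of $S^1\times S^3$, formed along balls that miss a circle $\rho_l^0=S^1\times\{z_l\}$ in the $l$-th summand. Then $\pi_1(N)=F(a_1,\dots,a_k)$ with $a_l$ freely homotopic to $\rho_l^0$. Let $(B,O)$ be the pair obtained from $(S^1*S^2,S^2)$ by removing a small open $4$-ball that misses $S^2$. Since $(S^1*S^2)\setminus S^2$ deformation retracts onto $S^1$, we have $\pi_1(B\setminus O)\cong\mathbb{Z}$. Choose disjoint $4$-balls $B_1,\dots,B_n\subset N$ and spheres $U_i\subset\operatorname{int}B_i$ with $(B_i,U_i)\cong(B,O)$, and let $x_i$ generate $\pi_1(B_i\setminus U_i)$. Van Kampen's theorem along the $3$-spheres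 $\partial B_i$ gives
\[
\pi_1(N\setminus U_I)=F(x_i\ (i\in I),\,a_1,\dots,a_k)
\]
for every $I$, including $I=\emptyset$, and the map induced by $N\setminus U\subset N\setminus U_I$ kills $x_m$ for $m\notin I$ and fixes the other generators.

\emph{Surgery.} By general position there are disjoint embedded PL circles $\rho_1,\dots,\rho_k\subset N\setminus U$ with $\rho_l$ in the free homotopy class of $w_l$. By hypothesis $\rho_l$ is freely homotopic in $N$ to $a_l$, hence to $\rho_l^0$. By the isotopy theorem, applied to the disjoint union of $k$ circles, there is a PL homeomorphism $h$ of $N$ with $h(\rho_l^0)=\rho_l$ for all $l$. The compact set $h^{-1}(U)$ misses the circles $\rho^0_l$. So we can choose standard $3$-balls $D_l\subset S^3$ around $z_l$ so small that $S^1\times D_l$ misses $h^{-1}(U)$ and the balls used in the connected sum. Put $V_l=h(S^1\times D_l)$, and let $W$ be obtained from $N\setminus\bigcup_l\operatorname{int}V_l$ by gluing in $D^2\times\partial D_l$ along $S^1\times\partial D_l$ by $h$, for each $l$. The map $h^{-1}$, together with the identity on the new pieces, is a PL homeomorphism from $W$ to the manifold obtained by performing the basic move in each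 summand of $N$. That manifold is a connected sum of $k$ copies of $S^4$, so $W\cong S^4$. A neighborhood of $U$ is unchanged, so $U\subset W$ is locally flat.

\emph{The groups.} Put $Y_I=N\setminus(U_I\cup\bigcup_l\operatorname{int}V_l)$. It is a deformation retract of $N\setminus(U_I\cup\bigcup_l\rho_l)$, and removing circles from a $4$-manifold does not change $\pi_1$, since loops and disks can be pushed off them ($2+1<4$). So $\pi_1(Y_I)=\pi_1(N\setminus U_I)$. By van Kampen's theorem, gluing the simply connected space $D^2\times\partial D_l$ along $\partial V_l\cong S^1\times S^2$ kills the normal closure of the loop $h(S^1\times q)$, $q\in\partial D_l$. This loop is homotopic in $V_l\subset N\setminus U_I$ to $\rho_l^{\pm1}$, whose class in $\pi_1(N\setminus U_I)$ is conjugate to $(w_l^I)^{\pm1}$. Hence $\pi_1(W\setminus U_I)$ has the stated presentation.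
\end{proof}

The hypothesis on $w_l$ is what makes $W$ a sphere: if $k=1$ and $w_1$ became $a_1^2$, then $\pi_1(W)$ would be $\mathbb{Z}_2$.

\section{A link group without a free quotient of rank $2$}\label{sec:group}

Take $n=2$, $k=1$ in Proposition~\ref{prop:surgery}. We look for a word $w(x,y,a)$ with $w(1,1,a)=a$ such that $\langle x,y,a\mid w\rangle$ does not map onto $F=F_2$. If $a$ occurs only once in $w$, it can be eliminated and the group is $F(x,y)$, so $a$ must occur several times. An epimorphism onto $F$ induces an isomorphism of abelianizations, so the obstruction must lie deeper, and the next layer is $F'/F''$. Let $\Lambda=\mathbb{Z}[F^{\mathrm{ab}}]$; for any basis $s,t$ of $F^{\mathrm{ab}}$, written multiplicatively, $\Lambda=\mathbb{Z}[s^{\pm1},t^{\pm1}]$. Conjugation makes the abelian group $F'/F''$ a $\Lambda$-module: for $g\in F$ and $u\in F'$, the class of $gug^{-1}$ is $\bar g\cdot\bar u$.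

\begin{lemma}\label{lem:module}
The $\Lambda$-module $F'/F''$ is free of rank $1$.
\end{lemma}

\begin{proof}
Realize $F$ as the fundamental group of a wedge of two circles. The covering corresponding to $F'$ is the $1$-skeleton $Z$ of the subdivision of $\mathbb{R}^2$ into unit squares, with $F^{\mathrm{ab}}=\mathbb{Z}^2$ acting by translations. Thus $F'/F''=H_1(Z)$, the group of cellular $1$-cycles. The lift of $gug^{-1}$ runs along a path, around the translate by $\bar g$ of the lift of $u$, and back, so conjugation corresponds to translation. Since $H_2(\mathbb{R}^2)=H_1(\mathbb{R}^2)=0$, the boundary map is a $\Lambda$-isomorphism from the cellular $2$-chains of $\mathbb{R}^2$ onto the $1$-cycles, and the $2$-chains are free on one square.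
\end{proof}

Suppose that $w$ is a product of conjugates of $a^{\pm1}$ and $[x,y]^{\pm1}$ by words in $x,y$. Under an epimorphism onto $F$, the relation $w=1$ becomes an equation $\lambda\alpha=\nu\beta$ in $F'/F''\cong\Lambda$, where $\alpha,\beta$ are the classes of $a$ and $[x,y]$, and $\lambda,\nu\in\Lambda$ are read off from $w$. The condition $w(1,1,a)=a$ forces $\lambda(1,1)=1$. We shall see that $\alpha,\beta$ generate the unit ideal. If $\lambda$ and $\nu$ have no common factor, the equation makes $\alpha$ a multiple of $\nu$ and $\beta$ a multiple of $\lambda$. So we want $\lambda,\nu$ without common factor that nevertheless generate a proper ideal. We take $\lambda=s+t-1$ and $\nu=2$, and accordingly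
\[
w(x,y,a)=xax^{-1}\cdot a^{-1}\cdot yay^{-1}\cdot[x,y]^{-2},\qquad Q=\langle x,y,a\mid w\rangle .
\]
Substitution gives
\begin{equation}\label{eq:special}
w(x,1,a)=xax^{-1},\qquad w(1,y,a)=yay^{-1},\qquad w(1,1,a)=a .
\end{equation}
The exponent sums of $w$ in $x,y,a$ are $0,0,1$, so $Q^{\mathrm{ab}}\cong\mathbb{Z}^2$ with basis the classes of $x,y$, and $a\in Q'$.

\begin{proposition}\label{prop:Q}
The group $Q$ has no epimorphism onto $F_2$.
\end{proposition}

\begin{proof}
Suppose that $\phi\colon Q\to F=F_2$ is onto, and let $X,Y,A$ be the images of $x,y,a$. The induced map $Q^{\mathrm{ab}}\to F^{\mathrm{ab}}$ is an epimorphism $\mathbb{Z}^2\to\mathbb{Z}^2$, hence an isomorphism. So the classes $s,t$ of $X,Y$ form a basis of $F^{\mathrm{ab}}$, and $A\in\phi(Q')\subset F'$. Identify $F'/F''$ with $\Lambda=\mathbb{Z}[s^{\pm1},t^{\pm1}]$ by Lemma~\ref{lem:module}, and let $\alpha,\beta\in\Lambda$ be the classes of $A$ and $[X,Y]$.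

The elements $\alpha,\beta$ generate the unit ideal. Indeed, let $R\subset F'$ be the preimage of $\Lambda\alpha+\Lambda\beta$. It is normal in $F$, because a submodule is invariant under conjugation. The group $F/R$ is generated by the images of $X,Y,A$; since $A\in R$ and $[X,Y]\in R$, it is abelian. Thus $R\supset F'$, that is, $\Lambda\alpha+\Lambda\beta=\Lambda$.

The factors $XAX^{-1}$, $A^{-1}$, $YAY^{-1}$, $[X,Y]^{-2}$ of $\phi(w)=1$ lie in $F'$ and have classes $s\alpha$, $-\alpha$, $t\alpha$, $-2\beta$. Hence
\[
(s+t-1)\,\alpha=2\beta .
\]
The ring $\Lambda/2\Lambda=\mathbb{F}_2[s^{\pm1},t^{\pm1}]$ is a domain in which $s+t-1\ne0$, so $\alpha=2\alpha'$ for some $\alpha'\in\Lambda$. Canceling $2$ in the domain $\Lambda$ gives $\beta=(s+t-1)\alpha'$. Therefore $\Lambda=(\alpha,\beta)\subset(2,\,s+t-1)$. But this ideal is proper. Let $\mathbb{F}_4=\{0,1,\omega,\omega^2\}$ be the field with four elements, so that $2=0$ and $\omega+\omega^2=1$. The ring homomorphism $\Lambda\to\mathbb{F}_4$ with $s\mapsto\omega$, $t\mapsto\omega^2$ is defined because $\omega,\omega^2$ are units, and it kills $2$ and $s+t-1$ but not $1$. This is a contradiction.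
\end{proof}

\begin{remark}
The factor $[x,y]^{-2}$ is needed: without it, $a\mapsto1$ defines an epimorphism onto $F(x,y)$. The field $\mathbb{F}_2$ cannot replace $\mathbb{F}_4$, since the units $s,t$ must both go to $1$, and then $s+t-1\mapsto1$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Since $w(1,1,a)=a$, Proposition~\ref{prop:surgery} with $n=2$, $k=1$ gives a locally flat PL link $U=U_1\sqcup U_2\subset S^4$ with $\pi(U)\cong Q$, and $\operatorname{cr}(U)=1$ by Proposition~\ref{prop:Q}. Let $K=K_U$ be the complex of Theorem~\ref{thm:transfer}; by construction it is the $2$-skeleton of a triangulation of $S^4$ and embeds PL in $\mathbb{R}^4$. For every embedding $f\colon K\to\mathbb{R}^4$ we have $\operatorname{cr}(f(U))\le1$, so $\pi(f(U))$ has no epimorphism onto $F_2$, and $f(U_1)\sqcup f(U_2)$ is nonsplittable by Lemma~\ref{lem:split}.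
\end{proof}

For more components we impose one copy of the relation for each pair. The difficulty is that the relations belonging to other pairs might change the group of a given two-component sublink. The first two identities in \eqref{eq:special}, which reflect that $\lambda(s,1)=s$ and $\lambda(1,t)=t$ are units, show that they do not.

\begin{proof}[Proof of Theorem~\ref{thm:many}]
Apply Proposition~\ref{prop:surgery} with $k=\binom n2$, generators $a_{pq}$ indexed by the pairs $1\le p<q\le n$, and words $w_{pq}=w(x_p,x_q,a_{pq})$; the hypothesis holds by the third identity in \eqref{eq:special}. Let $U$ be the resulting link and let $I=\{i,j\}$ with $i<j$. If $\{p,q\}\ne I$, then at least one of $x_p,x_q$ is set equal to $1$ in $w_{pq}^I$, so by \eqref{eq:special} the relator $w_{pq}^I$ is a conjugate of $a_{pq}$. It kills the generator $a_{pq}$, which occurs in no other relator. Hence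
\[
\pi(U_I)\cong\langle x_i,x_j,a_{ij}\mid w(x_i,x_j,a_{ij})\rangle\cong Q,
\]
and $\operatorname{cr}(U_I)=1$ by Proposition~\ref{prop:Q}. Let $K=K_U$. By Theorem~\ref{thm:transfer}, $\operatorname{cr}(f(U_i)\sqcup f(U_j))\le1$ for every embedding $f$, so this link is not a homology boundary link, and it is nonsplittable by Lemma~\ref{lem:split}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{FKT}
Freedman, Krushkal and Teichner, Math. Res. Lett. \textbf{1} (1994).

\bibitem{Nikkuni}
Ryo Nikkuni, \emph{Intrinsic linking of a simplicial $n$-complex embedded in $\mathbb{R}^{2n}$}, arXiv:2602.19511 (2026).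

\end{thebibliography}
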